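# Even regular oriented matroids and tables of odd size

## 1. Odd bidirected cycles: a first guess, tested by hand

Take a digraph and try to paint some of its edges red so that every directed cycle has an odd number of red edges. When is this impossible?

If there is no directed cycle, paint nothing. If there is exactly one, paint one of its edges. If the digraph arises from a tree by replacing each edge by two opposite edges (a digon), the directed cycles are the digons, and we paint one edge of each. The first trouble comes from the bidirected cycle $\overleftrightarrow{C_k}$, $k\ge 3$, with vertices $1,\dots,k$ and edges $a_i:i\to i+1$, $b_i:i+1\to i$ (indices mod $k$). Its directed cycles are the $k$ digons $\{a_i,b_i\}$, the cycle of all $a_i$, and the cycle of all $b_i$. A red set takes exactly one edge from each digon, so if $r$ of the $a_i$ are red, then $k-r$ of the $b_i$ are red. Both numbers must be odd. This is possible for $k$ even (take $r=1$) and impossible for $k$ odd.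

So the answer one would first guess is that odd bidirected cycles are the only obstruction: painting is impossible exactly when some odd $\overleftrightarrow{C_k}$ can be reached by deleting edges and by contractions that do not disturb the directed cycles. For digraphs, with the right notion of contraction, this is correct (Corollary 10). But the question makes sense whenever there is a notion of directed circuit, and we ask it for all regular oriented matroids. There the guess fails, and it is easy to see where to look.

Write the edges of $\overleftrightarrow{C_k}$ into a $2\times k$ table, $a_i$ above $b_i$. The directed cycles are the rows and the columns. Nothing about the painting problem needs two rows. In an $m\times n$ table, a set $J$ of cells that meets every row and every column in an odd number of cells has $|J|\equiv m$ (count by rows) and $|J|\equiv n$ (count by columns) modulo $2$. So there is no such $J$ when $m+n$ is odd. Take the $3\times 4$ table: it is an obstruction. Now delete the cell $(1,1)$, so that row $1$ and column $1$ no longer count. The set $\{(2,2),(3,3),(1,4)\}$ meets rows $2,3$ and columns $2,3,4$ once each, so the obstruction is gone. We shall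 see in Section 3 that the $3\times4$ table does not reduce to an odd bidirected cycle.

The second guess is then that the $m\times n$ tables with $m+n$ odd are all the obstructions. This guess is right for regular oriented matroids, and these notes prove it. The problem comes from Karl Heuer, Raphael Steiner, Sebastian Wiederrecht, "Even Circuits in Oriented Matroids", arXiv:2010.08988 (2020).

## 2. Regular oriented matroids as subspaces

An oriented matroid $M$ on a finite set $E$ is given by its signed circuits $X=(X^+,X^-)$; with $X$ also $-X$ is a signed circuit. A signed circuit $C$ is a directed circuit if $C^-=\emptyset$. We call $M$ regular if its underlying matroid is regular, that is, if $M$ is the oriented matroid of a totally unimodular matrix $A$ with columns indexed by $E$. Put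
$$V=\ker_{\mathbb R}A,\qquad L=L(M)=V\cap\mathbb Z^E,\qquad d=\dim V,$$
and let $x_e:V\to\mathbb R$ be the coordinate functional of $e$. An elementary vector of a subspace of $\mathbb R^E$ is a nonzero vector of minimal support. The following facts are standard.

* **(R1)** Suitably scaled, elementary vectors of $V$ and of $V^\perp$ have entries in $\{0,\pm1\}$. The signed circuits of $M$ are these scaled elementary vectors of $V$, and the signed cocircuits are those of $V^\perp$. So the directed circuits are the elementary $0/1$-vectors of $V$. Write $\mathcal K$ for the finite set of directed circuits and $e\in C$ for $C_e=1$.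
* **(R2)** Every $y$ in $V$ (or in $V^\perp$) is a sum $\sum\lambda_iZ_i$ with $\lambda_i>0$ and $Z_i$ elementary $\{0,\pm1\}$-vectors conformal to $y$: supports lie inside $\operatorname{supp}y$ and signs agree with those of $y$. If $y$ is integral, the $\lambda_i$ can be taken integral.
* **(R3)** If $f,e_1,\dots,e_r$ are distinct elements, $x_{e_1},\dots,x_{e_r}$ are linearly independent on $V$, and $x_f=\sum c_ix_{e_i}$ on $V$, then all $c_i\in\{0,\pm1\}$.
* **(R4)** Minors of $M$ are regular. The space of $M\setminus e$ is $\{z\in V:z_e=0\}$ (drop the coordinate $e$), and the space of $M/e$ is the projection of $V$ to $\mathbb R^{E\setminus e}$. If $e$ is not a loop, the projection $L(M)\to L(M/e)$ is a bijection.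

For (R2): among the nonzero vectors of the space that are conformal to $y$, take $Z$ of minimal support. If $Z$ were not elementary, some nonzero $w$ in the space would have $\operatorname{supp}w\subsetneq\operatorname{supp}Z$. After replacing $w$ by $-w$ if needed, $Z-\lambda w$ for the smallest $\lambda>0$ that makes a coordinate vanish is still conformal to $y$, is nonzero, and has smaller support, a contradiction. Scale $Z$ to entries $0,\pm1$, subtract $\lambda Z$ with $\lambda=\min_{e\in\operatorname{supp}Z}|y_e|$, and induct on the support; $\lambda$ is an integer if $y$ is integral.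

For (R3): the vector with entry $1$ at $f$ and $-c_i$ at $e_i$ lies in $V^\perp$. Let $w\in V^\perp$ be supported in $\{f,e_1,\dots,e_r\}$. If $w_f=0$, independence gives $w=0$; otherwise, subtracting a multiple, $w$ is a multiple of our vector. So our vector is elementary, and (R1) applies; its entry at $f$ is $1$.

For the last claim of (R4): a non-loop $e$ lies in some signed cocircuit, so by (R1) $x_e$ is a $\{0,\pm1\}$-combination of the other coordinates on $V$. Hence $z_e$ is determined by the rest of $z$ and is an integer if the rest is integral.

Two examples stay with us. For a digraph $D$, take $A$ to be the vertex–edge incidence matrix: $V$ is the space of circulations, signed circuits are signed cycles, signed cocircuits are signed bonds. This is $M(D)$. Next, let $\vec K_{m,n}$ be $K_{m,n}$ with all edges oriented from the side $X$ of size $m$ to the side $Y$ of size $n$, and let $M^*(\vec K_{m,n})$ be the dual of its oriented graphic matroid. Its elements are the cells $(x,y)$ of an $m\times n$ table, and its space is the cut space of $\vec K_{m,n}$, spanned by the row indicators and the column indicators: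
$$V=\{t: t_{xy}=a_x+b_y\text{ for some real }a_x,b_y\},$$
while $V^\perp$ consists of the tables with all row and column sums zero. Here (R3) is visible: $x_{22}=x_{12}+x_{21}-x_{11}$ on $V$, with coefficients $\pm1$. A coefficient like $2$ can never occur, and we shall use this more than once.

**Definition (even).** $M$ is *non-even* if there is $J\subseteq E$ such that $|C\cap J|$ is odd for every directed circuit $C$. Otherwise $M$ is *even*.

**Definition ($\mathsf{GB}$-minor).** A non-loop element $e$ is *butterfly contractible* in $M$ if there is a signed cocircuit $D$ with $D^+=\{e\}$ or $D^-=\{e\}$. A *$\mathsf{GB}$-minor* (generalized butterfly minor) of $M$ is any oriented matroid obtained from $M$ by finitely many operations, each of which deletes an arbitrary element or contracts an element that is butterfly contractible in the current oriented matroid.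

In a digraph this means that some bond contains $e$ as its only edge in one of the two directions. If $e=(u,v)$ is the only edge leaving $u$ or the only edge entering $v$, this holds. It can hold otherwise too: on vertices $u,u',v,v'$ with edges $uu',u'u,vv',v'v$, $e=(u,v)$ and $v'u'$, the bond between $\{u,u'\}$ and $\{v,v'\}$ has $e$ alone in one direction, though $u$ has another outgoing edge and $v$ another incoming edge.

An isomorphism of oriented matroids is a bijection of ground sets that maps signed circuits to signed circuits.

**Theorem 1.** A regular oriented matroid $M$ is non-even if and only if none of its $\mathsf{GB}$-minors is isomorphic to $M^*(\vec K_{m,n})$ for some $m,n\ge2$ such that $m+n$ is odd.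

From polyhedral theory we use Farkas' lemma in this form: if a linear functional $g$ on $V$ is nonnegative on $\{t\in V:t_f\ge0,\ f\in S\}$, then $g=\sum_{f\in S}c_fx_f$ on $V$ with all $c_f\ge0$. Other textbook facts are recalled where they are used.

## 3. Two decompositions of one vector

Put $L_\ge=\{z\in L:z\ge0\}$. A *decomposition* of $z\in L_\ge$ is a finite multiset $\mathcal C$ of directed circuits with sum $z$; $|\mathcal C|$ counts its members with multiplicity. It exists by (R2), and all its members have support inside $\operatorname{supp}z$.

**Definition (balanced).** A vector $z\in L_\ge$ is *balanced* if $|\mathcal C|$ has the same parity for all its decompositions $\mathcal C$, and *unbalanced* otherwise.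

In $\overleftrightarrow{C_3}$ the all-ones vector is the sum of three digons and the sum of two triangles, so it is unbalanced.

**Lemma 2.** $M$ is non-even if and only if every $z\in L_\ge$ is balanced.

*Proof.* If $J$ witnesses non-evenness, summing $|C\cap J|\equiv 1$ over a decomposition $\mathcal C$ of $z$ gives $|\mathcal C|\equiv\sum_{e\in J}z_e\pmod2$, which depends only on $z$.

Conversely, let all $z$ be balanced. Then $z\mapsto|\mathcal C|\bmod2$ is well defined, and it is additive, since the union of decompositions of $z$ and $z'$ is a decomposition of $z+z'$. So it is a monoid homomorphism $L_\ge\to\mathbb Z/2$ and extends to the group $G$ generated by $L_\ge$. Let $E'$ be the union of the directed circuits and $y$ their sum. Every element of $L_\ge$ has support in $E'$. If $z\in L$ has support in $E'$, then $z+Ny\in L_\ge$ for large $N$, so $z\in G$. Hence $G=\{z\in L:\operatorname{supp}z\subseteq E'\}$ is the set of integer points of a rational subspace. So $\mathbb Z^E/G$ is torsion-free, hence free, and $G$ is a direct summand of $\mathbb Z^E$. The homomorphism therefore extends to $\mathbb Z^E\to\mathbb Z/2$, and such a map is $z\mapsto\sum_{e\in J}z_e$ for some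 $J$. It takes the value $1$ on each directed circuit. $\square$

**Lemma 3.** If $M\setminus e$ is even, then $M$ is even. If $e$ is butterfly contractible, then $M/e$ is even if and only if $M$ is even. Hence if a $\mathsf{GB}$-minor of $M$ is even, so is $M$.

*Proof.* The directed circuits of $M\setminus e$ are those of $M$ that avoid $e$. This gives the first claim.

For the second, we first see that the monoid $L_\ge$ alone determines which vectors are balanced. A nonzero $z\in L_\ge$ is a directed circuit if and only if it is not a sum of two nonzero elements of $L_\ge$. If $z$ is not a circuit, (R2) writes it as a sum of at least two circuits. If $z$ is a circuit and $z=a+b$ with $a,b\in L_\ge$, then $a,b$ have support in $\operatorname{supp}z$. By minimality of the support they are multiples of $z$, with nonnegative integer factors since $z$ is a $0/1$-vector. The factors sum to $1$, so $a$ or $b$ is $0$. Thus circuits, decompositions and the numbers $|\mathcal C|$ are determined by the monoid.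

If a signed cocircuit has $e$ as the only element of its sign, then $x_e=\sum_{f\in D'}x_f$ on $V$ for some $D'\subseteq E\setminus e$. So nonnegativity of the other coordinates forces $x_e\ge0$, and the bijection $L(M)\to L(M/e)$ of (R4) maps $L_\ge(M)$ onto $L_\ge(M/e)$. The two monoids are isomorphic, and Lemma 2 finishes the proof. $\square$

**Lemma 4.** Let $m,n\ge2$. The directed circuits of $M^*(\vec K_{m,n})$ are exactly the vertex stars (the rows and the columns of the table), and $M^*(\vec K_{m,n})$ is even if and only if $m+n$ is odd.

*Proof.* The directed circuits are the directed bonds. Let a directed bond consist of all edges from $U^c$ to $U$, where both sides are nonempty and induce connected subgraphs. If $U$ contains some $x\in X$, then $Y\subseteq U$, since no edge leaves $U$. So $U^c\subseteq X$ is connected and hence a single vertex. Otherwise $U\subseteq Y$ is a single vertex. Conversely each star is a bond, since removing one vertex leaves a connected graph when $m,n\ge2$.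

If $m+n$ is even, then in the connected graph $K_{m,n}$ there is a $T$-join for $T=X\cup Y$, that is, an edge set $J$ with odd degree at every vertex. If $m+n$ is odd, then $\sum_{x\in X}\mathrm{star}(x)=\mathbf 1_E=\sum_{y\in Y}\mathrm{star}(y)$ has decompositions of sizes $m\not\equiv n$, and Lemma 2 applies. $\square$

Now we can dispose of the first guess. In $M^*(\vec K_{3,4})$ the signed cocircuits are the signed cycles of $\vec K_{3,4}$. Along a cycle the edges are traversed alternately forward and backward, and the cycle has length at least $4$, so each sign occurs at least twice. No element is butterfly contractible, so every proper $\mathsf{GB}$-minor is a $\mathsf{GB}$-minor of some one-element deletion. Such a deletion is non-even by the set $J$ of Section 1 (all cells are equivalent under symmetry), so by Lemma 3 all proper $\mathsf{GB}$-minors are non-even. An odd bidirected cycle is even, so it is not a proper $\mathsf{GB}$-minor. It has $2k$ elements with $k$ odd, so it is not the $12$-element table itself either. The $3\times 4$ table is even and has no odd bidirected cycle as a $\mathsf{GB}$-minor.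

By Lemmas 3 and 4, the "only if" part of Theorem 1 holds: a $\mathsf{GB}$-minor $M^*(\vec K_{m,n})$ with $m+n$ odd is even, so $M$ is even. For "if", let $M$ be even and take an even $\mathsf{GB}$-minor with fewest elements. It is regular by (R4). All its deletions are non-even by minimality. No element is butterfly contractible in it, because by Lemma 3 the contraction would be a smaller even $\mathsf{GB}$-minor. So everything reduces to the following.

**Proposition 5.** Let $M$ be an even regular oriented matroid such that $M\setminus e$ is non-even for all $e\in E$ and no element is butterfly contractible. Then $M\cong M^*(\vec K_{m,n})$ for some $m,n\ge2$ with $m+n$ odd.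

## 4. How far one unbalanced vector goes

From here to the end of Section 8, $M$ is as in Proposition 5. By Lemma 2 there is an unbalanced $z$, with decompositions $\mathcal C,\mathcal D$ of different parity. In the table, $z=\mathbf 1_E$, with $\mathcal C$ the rows and $\mathcal D$ the columns. So the sensible plan is to take a smallest such $z$, show $z=\mathbf 1_E$, and show that members of $\mathcal C$ and $\mathcal D$ cross in exactly one element.

Minimality under deletion gives a first fact at once. **Every unbalanced vector has full support:** if $z_e=0$, then $z\in L_\ge(M\setminus e)$ has the same decompositions there, and it is balanced by Lemma 2. So $z\ge\mathbf 1_E$.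

Here the plan stops. There is no upper bound on $z$, and we cannot compare $z$ with $\mathbf 1_E$, because we do not know that $\mathbf 1_E\in V$. Without the hypothesis on contractions this can fail. In $\overleftrightarrow{C_3}$ on $u,v,w$, replace $v$ by an edge $e=(v^-,v^+)$, let the two edges into $v$ enter $v^-$ and the two edges out of $v$ leave $v^+$. Contracting $e$, the only edge leaving $v^-$, returns $\overleftrightarrow{C_3}$, so this digraph is even by Lemma 3. The unbalanced vector that corresponds to the all-ones vector of $\overleftrightarrow{C_3}$ has value $2$ at $e$, and $\mathbf 1_E$ is not a circulation. So the hypothesis that nothing is butterfly contractible must enter, and a single pair $\mathcal C,\mathcal D$ gives no handle on it.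

The way past this point is to use all candidates at once. Every unbalanced vector lies in the polyhedron
$$\Pi=\{t\in V:t_e\ge1\text{ for all }e\in E\}.$$
At a vertex $t$ of $\Pi$ no circuit $C$ can be both added and subtracted, and since $t+C\in\Pi$ always, $t-C$ never lies in $\Pi$; so $t-C$, when it is nonnegative and integral, is balanced. This is strong information. To exploit it we translate the hypotheses. "No butterfly contraction" will say that the inequalities $t_e\ge0$ are exactly the facets of a cone. "Every deletion is non-even" will split the circuits through $e$ into two classes. Adjacent facets will share a class, and this builds a bipartite graph that ought to be $K_{m,n}$.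

## 5. Every element is a facet

**Step 1.** *This step turns the hypothesis on contractions into geometry and shows that certain lattices are generated by directed circuits.*

Every $e$ lies in a directed circuit; otherwise $M\setminus e$ has the same directed circuits and is even. There is no loop $e$; otherwise the directed circuits of $M$ are $\{e\}$ and those of $M\setminus e$, and a witness $J\subseteq E\setminus e$ for $M\setminus e$ gives the witness $J\cup\{e\}$ for $M$. Also $|\mathcal K|\ge2$, since with no circuit $J=\emptyset$ works and with one circuit a one-element $J$ works. Two distinct elementary $0/1$-vectors are linearly independent, so $d\ge2$.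

Let $\sigma=\{t\in V:t\ge0\}$, a pointed cone. The sum $w$ of all directed circuits is strictly positive, so $\dim\sigma=d$. By (R2), $\mathcal K$ generates the cone $\sigma$, and hence spans $V$.

*Facets.* Let $F_e=\sigma\cap\{t_e=0\}$. I claim that there is $p\in V$ with $p_e<0$ and $p_f\ge0$ for all $f\ne e$. Otherwise, by Farkas, $x_e=\sum_{f\ne e}c_fx_f$ on $V$ with $c_f\ge0$, so the vector with entry $1$ at $e$ and $-c_f$ at $f$ lies in $V^\perp$. In its decomposition by (R2), some member contains $e$. By conformality it is a signed cocircuit $D$ with $D^+=\{e\}$, so $e$ is butterfly contractible, a contradiction. On the segment from $w$ to $p$ there is a point $r$ with $r_e=0$, and there $r_f>0$ for all $f\ne e$. Near $r$ the whole hyperplane $\{t_e=0\}$ of $V$ lies in $F_e$. So $\dim F_e=d-1$ and $F_e\not\subseteq F_f$ for $f\ne e$. Faces of $\sigma$ arise by setting some coordinates to zero, so the $F_e$ are exactly the facets, and they are pairwise distinct.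

*Adjacency.* Call $e\ne f$ *adjacent* if $\dim(F_e\cap F_f)=d-2$. Any two elements are linked by a chain of consecutively adjacent elements. Indeed, $Q=\sigma\cap\{\sum_ex_e=1\}$ is a polytope of dimension $d-1$, and taking the intersection with the hyperplane matches $k$-dimensional faces of $\sigma$ with $(k-1)$-dimensional faces of $Q$ (with $\{0\}$ matched to the empty face). The facets correspond to the vertices of the polar polytope of $Q$, adjacency corresponds to being joined by an edge of the polar, and the graph of a polytope is connected.

*Generation.* Let $F$ be a face of $\sigma$ and $S=\{e:x_e|_F=0\}$, so $F=\{t\in\sigma:t|_S=0\}$. By (R2), $F$ is generated as a cone by the directed circuits in it, which are those avoiding $S$. I claim that the group $\{z\in L:z|_S=0\}$ is generated by these circuits. Let $y$ be their sum. For $e\notin S$ some of them contains $e$, so $y_e>0$. If $z\in L$ and $z|_S=0$, then $z+Ny\in L_\ge\cap F$ for large $N$. Decompose $z+Ny$ and $Ny$ into circuits and subtract. We draw three consequences.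

* **(G1)** $L$ is generated as a group by $\mathcal K$ (take $F=\sigma$, $S=\emptyset$).
* **(G2)** If $e,f$ are adjacent, then $L_{ef}:=\{z\in L:z_e=z_f=0\}$ is generated by directed circuits avoiding $e$ and $f$. Indeed, $x_e,x_f$ are linearly independent; if they were proportional, then, both being positive at $w$, they would give $F_e=F_f$. So $\{t\in V:t_e=t_f=0\}$ has dimension $d-2$ and equals $\operatorname{span}(F_e\cap F_f)$. All coordinates in the set $S$ of the face $F_e\cap F_f$ vanish on this span, so $L_{ef}=\{z\in L:z|_S=0\}$.
* **(G3)** If $e\ne f$, some directed circuit contains $f$ but not $e$, because $F_e\not\subseteq F_f$ and $F_e$ is generated by its circuits.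

In the table, $d=m+n-1$, and $F_{(x,y)}$ is generated by all rows other than $x$ and columns other than $y$. The only linear relation among rows and columns is that both families sum to $\mathbf 1_E$. So for two cells in the same row, $F_e\cap F_f$ is spanned by $m-1$ rows and $n-2$ columns and has dimension $m+n-3=d-2$. For cells in different rows and columns the dimension is $(m-2)+(n-2)=d-3$. Adjacent means: in a common line.

## 6. Two classes at each element, and a bipartite graph

**Step 2.** *This step splits the circuits through $e$ in two classes.*

Since $M\setminus e$ is non-even, there is a homomorphism $\varphi_e:L\to\mathbb Z/2$ of the form $z\mapsto\sum_{f\in J}z_f$ with $\varphi_e(C)=1$ for all $C\in\mathcal K$ with $e\notin C$. Put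
$$A_e=\{C\in\mathcal K:e\in C,\ \varphi_e(C)=1\},\qquad B_e=\{C\in\mathcal K:e\in C,\ \varphi_e(C)=0\}.$$
Both are nonempty. If $B_e=\emptyset$, then $\varphi_e=1$ on $\mathcal K$; if $A_e=\emptyset$, then $\varphi_e+x_e=1$ on $\mathcal K$. In either case $M$ would be non-even. Replacing $\varphi_e$ by $\varphi_e+x_e$ swaps the names $A_e$ and $B_e$.

Let $\mathcal C,\mathcal D$ be decompositions of the same $z$. Counting with multiplicity, $\varphi_e(z)\equiv|\mathcal C|-|\mathcal C\cap B_e|$ and $|\mathcal C\cap A_e|+|\mathcal C\cap B_e|=z_e$, and likewise for $\mathcal D$. Hence
$$|\mathcal C\cap A_e|-|\mathcal D\cap A_e|=-\big(|\mathcal C\cap B_e|-|\mathcal D\cap B_e|\big)\equiv|\mathcal C|-|\mathcal D|\pmod2.\tag{1}$$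

In the table with $m+n$ odd, only row $x$ and column $y$ contain $e=(x,y)$, so the two classes are $\{\text{row }x\}$ and $\{\text{column }y\}$.

**Step 3.** *This step shows that for adjacent $e,f$ the pairs $\{A_e,B_e\}$ and $\{A_f,B_f\}$ have a common member.*

The homomorphism $\varphi_e-\varphi_f$ vanishes on circuits avoiding both $e$ and $f$, hence on $L_{ef}$ by (G2). The map $(x_e,x_f):L\to\mathbb Z^2$ has kernel $L_{ef}$, and it is onto because by (G3) there are circuits with values $(1,0)$ and $(0,1)$. So $\varphi_e-\varphi_f=\epsilon x_e+\delta x_f$ mod $2$ for some $\epsilon,\delta\in\mathbb Z/2$. Replacing $\varphi_f$ by $\varphi_f+x_f$ if necessary, we may assume $\delta=\epsilon$. Then: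

* if $e,f\in C$, then $\varphi_e(C)=\varphi_f(C)$;
* if $e\in C\not\ni f$, then $\varphi_f(C)=1$ and $\varphi_e(C)=1+\epsilon$;
* if $f\in C\not\ni e$, then $\varphi_e(C)=1$ and $\varphi_f(C)=1+\epsilon$.

If $\epsilon=0$, members of $B_e$ must contain $f$ and members of $B_f$ must contain $e$, so $B_e=B_f$ by the first line. If $\epsilon=1$, members of $A_e$ must contain $f$ and members of $A_f$ must contain $e$, so $A_e=A_f$.

**Step 4.** *This step assembles the classes into a connected bipartite graph $H$.*

The nodes of $H$ are the sets $A_e,B_e$ ($e\in E$; equal sets give the same node). The edges of $H$ are the elements $e\in E$, with $e$ joining $A_e$ and $B_e$; these are disjoint and nonempty, so $H$ has no loops. By Step 3, adjacent elements are edges with a common end, and any two elements are linked by a chain of adjacent ones. So $H$ is connected.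

For a node $\nu$ let $u_\nu(C)=1$ if $C\in\nu$ and $0$ otherwise, and $u_\nu(\mathcal C)=\sum_{C\in\mathcal C}u_\nu(C)$. If $e$ has ends $\nu,\mu$, then
$$x_e(C)=u_\nu(C)+u_\mu(C)\qquad(C\in\mathcal K).\tag{2}$$

Since $M$ is even, some $z$ has decompositions $\mathcal C,\mathcal D$ of different parity. Put $\delta_\nu=u_\nu(\mathcal C)-u_\nu(\mathcal D)$. By (1), for each edge with ends $\nu,\mu$ we have $\delta_\nu=-\delta_\mu$, and this number is odd, hence nonzero. So the sign of $\delta$ alternates along edges, and $H$ is bipartite. This is the one thing we take from a single unbalanced vector. Fix the bipartition $(\mathcal A,\mathcal B)$ and let $\alpha(e)\in\mathcal A$, $\beta(e)\in\mathcal B$ be the ends of $e$. Two consequences follow. First, from (1) and connectivity, for any $z\in L_\ge$ and any decompositions $\mathcal C,\mathcal D$ of $z$ there is $c\in\mathbb Z$ with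
$$u_\alpha(\mathcal C)-u_\alpha(\mathcal D)=c\ (\alpha\in\mathcal A),\quad u_\beta(\mathcal C)-u_\beta(\mathcal D)=-c\ (\beta\in\mathcal B),\quad c\equiv|\mathcal C|-|\mathcal D|\pmod2.\tag{3}$$
Second, for all $\alpha\in\mathcal A$, $\beta\in\mathcal B$ (joined by an edge or not) there is a linear functional $g_{\alpha\beta}$ on $V$ with
$$g_{\alpha\beta}=u_\alpha+u_\beta\ \text{ on }\mathcal K,\qquad g_{\alpha\beta}\ge0\ \text{ on }\sigma.\tag{4}$$
Take a path of $H$ from $\alpha$ to $\beta$ with edges $e_1,\dots,e_{2k+1}$ and put $g_{\alpha\beta}=x_{e_1}-x_{e_2}+\dots+x_{e_{2k+1}}$; by (2) the sum telescopes. It is nonnegative on $\mathcal K$, and $\mathcal K$ generates $\sigma$.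

## 7. The vertices of $\Pi$

The polyhedron $\Pi=\{t\in V:t\ge\mathbf 1\}$ contains $w$, it contains no line, and its recession cone is $\sigma$. So it has a vertex.

**Step 5.** *This step shows that each vertex of $\Pi$ splits $\mathcal K$ into two parts, and that the parts determine which inequalities are tight at the vertex.*

Let $t$ be a vertex and $E_1(t)=\{e:t_e=1\}$. Then $\{x_e:e\in E_1(t)\}$ spans the dual space of $V$. Choose a basis from it. By (R3), every other $x_f$ is a $\{0,\pm1\}$-combination of the basis, so $t_f$ is an integer. Thus $t\in L$. Since $t\ge\mathbf 1$, each $C\in\mathcal K$ satisfies $t-C\in L_\ge$, so $C$ occurs in some decomposition of $t$.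

*Types.* Fix $e_0\in E_1(t)$. For a decomposition $\mathcal C$ of $t$, (2) gives $u_{\alpha(e_0)}(\mathcal C)+u_{\beta(e_0)}(\mathcal C)=1$. Say $\mathcal C$ has type A if $u_{\alpha(e_0)}(\mathcal C)=1$ and type B otherwise. Both types occur, since $\alpha(e_0)$ and $\beta(e_0)$ are nonempty and every circuit occurs in a decomposition. For two decompositions of the same type, $c=0$ in (3), so all values $u_\nu$ agree. Call these values $p_\nu$ for type A and $q_\nu$ for type B. Comparing type A with type B, $c=1$ in (3), so
$$p_\alpha=q_\alpha+1\ (\alpha\in\mathcal A),\qquad q_\beta=p_\beta+1\ (\beta\in\mathcal B),$$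
and hence
$$t_e=p_{\alpha(e)}+p_{\beta(e)}=1+q_{\alpha(e)}+p_{\beta(e)}.\tag{5}$$
The types do not depend on $e_0$: if $e_0'\in E_1(t)$, then (5) gives $q_{\alpha(e_0')}=0$ and $p_{\alpha(e_0')}=1$.

*No circuit $C$ occurs in decompositions of both types.* Otherwise remove one copy of $C$ from each. This gives two decompositions of $t-C$ with $c=1$, so by (3) $t-C$ is unbalanced and has full support. Being integral and nonnegative, $t-C\ge\mathbf 1$. Then $t+C$ and $t-C$ both lie in $\Pi$, and $t$ is not a vertex. So $\mathcal K=K_A(t)\sqcup K_B(t)$, where $K_A(t)$ and $K_B(t)$ are the sets of circuits that occur in decompositions of type A and of type B.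

*Every $C\in\mathcal K$ meets $E_1(t)$.* Otherwise $t_e\ge2$ for all $e\in C$, and again $t\pm C\in\Pi$.

*Tight elements.* The number $q_\alpha$ is $0$ exactly if no circuit of $\alpha$ occurs in a type-B decomposition, that is, if $\alpha\subseteq K_A(t)$. Likewise $p_\beta=0$ exactly if $\beta\subseteq K_B(t)$. By (5),
$$E_1(t)=\{e:\alpha(e)\subseteq K_A(t)\text{ and }\beta(e)\subseteq K_B(t)\}.\tag{6}$$

**Step 6.** *This step shows that $\Pi$ has only one vertex, and that it is $\mathbf 1_E$.*

Suppose $\Pi$ has at least two vertices. Then it has a bounded edge. Indeed, let a linear functional $\ell$ attain its minimum over $\Pi$ at one vertex only, and let $s$ be another vertex. The cone of feasible directions at $s$ is generated by the directions of the edges at $s$, so $\ell$ strictly decreases along some edge at $s$. As $\ell$ is bounded below on $\Pi$, this edge is bounded. Call it $[t,t']$ and put $S=E_1(t)\cap E_1(t')$, the set of constraints tight along the edge. Then $\{x_e:e\in S\}$ has rank $d-1$, and its common kernel is $\mathbb R(t'-t)$.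

*Every $C\in\mathcal K$ meets $S$.* Otherwise $C$ lies in this kernel, so $t'-t=\mu C$ with $\mu\ne0$, and by symmetry $\mu>0$. By Step 5 some $e\in E_1(t')$ lies in $C$, so $1=t'_e=t_e+\mu>1$, a contradiction.

*The two vertices split $\mathcal K$ in the same way.* Let $C\in K_A(t)$ and $e\in S\cap C$. By (2), $C\in\alpha(e)\cup\beta(e)$. By (6) for $t$, $\beta(e)\subseteq K_B(t)$, so $C\in\alpha(e)$. By (6) for $t'$, $\alpha(e)\subseteq K_A(t')$. Thus $K_A(t)\subseteq K_A(t')$. In the same way $K_B(t)\subseteq K_B(t')$, and since both pairs partition $\mathcal K$, equality holds.

By (6), $E_1(t)=E_1(t')=S$. But $E_1(t)$ has rank $d$ and $S$ has rank $d-1$, a contradiction. So there is one vertex $t$.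

*The vertex is $\mathbf 1_E$.* A polyhedron without lines is the convex hull of its vertices plus its recession cone, so $\Pi=t+\sigma$ and $t_e=\min_\Pi x_e$ for all $e$. Fix $e$. Let $y$ be the sum of the directed circuits avoiding $e$; by (G3), $y_f>0$ for all $f\ne e$, and $y_e=0$. Let $C\in\mathcal K$ contain $e$. For large $N$ the point $C+Ny$ lies in $\Pi$ and has $e$-coordinate $1$. So $t_e=1$.

Hence $\mathbf 1_E\in L$ and $E_1(\mathbf 1_E)=E$. Write $K_A=K_A(\mathbf 1_E)$, $K_B=K_B(\mathbf 1_E)$. Every node is an end of some element, so (6) and Step 5 give, for all $\alpha\in\mathcal A$ and $\beta\in\mathcal B$,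
$$\alpha\subseteq K_A,\quad\beta\subseteq K_B,\quad p_\alpha=1,\ q_\alpha=0,\ p_\beta=0,\ q_\beta=1.$$

*Both sides of $H$ have at least two nodes.* If $\mathbf 1_E$ were a directed circuit, it would have only one decomposition (see the proof of Lemma 3), but both types occur. So a type-A decomposition of $\mathbf 1_E$ has at least two members. Each member $C$ contains some $e$ and lies in $\alpha(e)\cup\beta(e)$; being in $K_A$, it lies in $\alpha(e)$. No node of $\mathcal A$ contains two members, as $p_\alpha=1$. So $|\mathcal A|\ge2$, and by symmetry $|\mathcal B|\ge2$.

## 8. All cells are present, and there are no further relations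

**Step 7.** *This step shows that $H$ is a complete bipartite graph without multiple edges, so that $E=\mathcal A\times\mathcal B$.*

Two elements with the same ends have the same coordinate functional by (2), since $\mathcal K$ spans $V$. They then define the same facet, so they are equal. Thus $H$ has no multiple edges.

Let $\alpha\in\mathcal A$, $\beta\in\mathcal B$. By (4) and Farkas, $g_{\alpha\beta}=\sum_ec_ex_e$ with $c_e\ge0$. Evaluating at $\mathbf 1_E$ through a type-A decomposition gives $\sum_ec_e=p_\alpha+p_\beta=1$. For $C\in\alpha$ we have $C\in K_A$, so $C\notin\beta$ and $1=g_{\alpha\beta}(C)=\sum_{e\in C}c_e$. Since the $c_e$ are nonnegative with total $1$, every $e$ with $c_e>0$ lies in every $C\in\alpha$, and likewise in every member of $\beta$. Fix such an $e$.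

Every $C\in\alpha$ contains $e$, so $C\in\alpha(e)\cup\beta(e)$; since $C\in K_A$ and $\beta(e)\subseteq K_B$, we get $\alpha\subseteq\alpha(e)$. If there were $C\in\alpha(e)\setminus\alpha$, then $C\in K_A$, so $C\notin\beta$ and $g_{\alpha\beta}(C)=0$, while $g_{\alpha\beta}(C)\ge c_ex_e(C)=c_e>0$. So $\alpha(e)=\alpha$, and similarly $\beta(e)=\beta$. Write $e=\alpha\beta$.

**Step 8.** *This step excludes hidden linear relations: the functions $u_\alpha$ $(\alpha\in\mathcal A)$ on $K_A$ are linearly independent, and so are the $u_\beta$ $(\beta\in\mathcal B)$ on $K_B$.*

By symmetry consider $\mathcal A$. Suppose $\Gamma\subseteq\mathcal A$ is minimally dependent: $\sum_{\alpha\in\Gamma}a_\alpha u_\alpha=0$ on $K_A$, with all $a_\alpha\ne0$. Summing over a type-A decomposition of $\mathbf 1_E$ gives $\sum a_\alpha=0$. Fix $\beta\in\mathcal B$ and consider $\sum_{\alpha\in\Gamma}a_\alpha x_{\alpha\beta}$. On $K_A$ it equals $\sum a_\alpha u_\alpha=0$, since $u_\beta=0$ there. On $K_B$ it equals $(\sum a_\alpha)u_\beta=0$. So it is $0$ on $V$. Every proper subfamily of $\{x_{\alpha\beta}\}_{\alpha\in\Gamma}$ is independent, as one sees by restricting to $K_A$. By (R3) the ratios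 of the $a_\alpha$ are $\pm1$. So after scaling, $\Gamma=P\sqcup N$ with
$$\sum_{\alpha\in P}u_\alpha=\sum_{\alpha\in N}u_\alpha\text{ on }K_A,\qquad|P|=|N|=s\ge1.$$
If $s=1$, two different nodes, both contained in $K_A$, would be equal as sets. So $s\ge2$, and we manufacture a coefficient $s$ that (R3) forbids.

Take distinct $\beta_1,\beta_2\in\mathcal B$ and $\gamma\in P$, $\eta\in N$. Then on $V$
$$\sum_{\alpha\in P}x_{\alpha\beta_1}-\sum_{\alpha\in N}x_{\alpha\beta_2}=s\,(x_{\gamma\beta_1}-x_{\gamma\beta_2}),$$
because on $K_A$ both sides are $0$ and on $K_B$ both sides are $s(u_{\beta_1}-u_{\beta_2})$. Solving for $x_{\eta\beta_2}$,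
$$x_{\eta\beta_2}=\sum_{\alpha\in P\setminus\gamma}x_{\alpha\beta_1}+(1-s)x_{\gamma\beta_1}+s\,x_{\gamma\beta_2}-\sum_{\alpha\in N\setminus\eta}x_{\alpha\beta_2}.$$
The functionals $x_{\alpha\beta_1}$ $(\alpha\in P)$, $x_{\gamma\beta_2}$, $x_{\alpha\beta_2}$ $(\alpha\in N\setminus\eta)$ are independent. Indeed, restrict a vanishing combination to $K_A$. As $\{u_\alpha:\alpha\in\Gamma\setminus\eta\}$ is independent there, all coefficients vanish except possibly those of $x_{\gamma\beta_1}$ and $x_{\gamma\beta_2}$, which are opposite, say $k$ and $-k$. On $K_B$ this gives $k(u_{\beta_1}-u_{\beta_2})=0$, and $\beta_1\ne\beta_2$ are subsets of $K_B$, so $k=0$. Now (R3) gives $s\in\{0,\pm1\}$, a contradiction.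

**Step 9.** *This step identifies $M$.*

The $u_\alpha$ are supported in $K_A$ and the $u_\beta$ in $K_B$, so by Step 8 all functions $u_\nu$ on $\mathcal K$ are linearly independent. As $x_{\alpha\beta}=u_\alpha+u_\beta$ on $\mathcal K$ and $\mathcal K$ spans $V$, for $y\in\mathbb R^E$
$$y\in V^\perp\iff\sum_ey_ex_e=0\text{ on }V\iff\sum_{\nu}\Big(\sum_{e\ni\nu}y_e\Big)u_\nu=0\text{ on }\mathcal K\iff\sum_{e\ni\nu}y_e=0\text{ for every node }\nu.$$
So $V^\perp$ is the cycle space of the complete bipartite graph on $\mathcal A\cup\mathcal B$ with all edges oriented from $\mathcal A$ to $\mathcal B$, and $V$ is its cut space. With $m=|\mathcal A|\ge2$ and $n=|\mathcal B|\ge2$ this says $M\cong M^*(\vec K_{m,n})$. As $M$ is even, $m+n$ is odd by Lemma 4. This proves Proposition 5 and Theorem 1. $\blacksquare$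

## 9. Weights modulo $q$

The argument used little about parity, and a stronger statement holds. For $q=0$ or an integer $q\ge2$ let $\mathbb Z_q=\mathbb Z/q\mathbb Z$, so $\mathbb Z_0=\mathbb Z$; congruence modulo $0$ means equality.

**Definition ($q$-good).** $M$ is *$q$-good* if there is $w:E\to\mathbb Z_q$ with $\sum_{e\in C}w(e)=1$ for every directed circuit $C$.

Being $2$-good means being non-even. For example, $\overleftrightarrow{C_4}$ is $2$-good but not $0$-good: with integer weights, the four digons have total weight $4$ and the two $4$-cycles have total weight $2$, yet both totals are the weight of all edges.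

**Theorem 6.** Let $q=0$ or $q\ge2$. A regular oriented matroid is $q$-good if and only if none of its $\mathsf{GB}$-minors is isomorphic to $M^*(\vec K_{m,n})$ with $m,n\ge2$, $m\not\equiv n\pmod q$. This list is exact: each such $M^*(\vec K_{m,n})$ is not $q$-good, all its proper $\mathsf{GB}$-minors are $q$-good, and different unordered pairs $\{m,n\}$ give non-isomorphic members.

For $q=2$ this is Theorem 1 together with the minimality of its list. Call $z\in L_\ge$ $q$-balanced if $|\mathcal C|$ mod $q$ is the same for all its decompositions; in this section "balanced" means $q$-balanced.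

**Lemma 7.** $M$ is $q$-good if and only if every $z\in L_\ge$ is balanced. If $M\setminus e$ is not $q$-good, neither is $M$. If $e$ is butterfly contractible, then $M/e$ is $q$-good if and only if $M$ is. Hence $\mathsf{GB}$-minors of $q$-good oriented matroids are $q$-good.

*Proof.* A weight $w$ gives $|\mathcal C|\equiv\sum_ew(e)z_e$ for every decomposition of $z$. Conversely, if all $z$ are balanced, $z\mapsto|\mathcal C|$ is a homomorphism $L_\ge\to\mathbb Z_q$. It extends to the group $G$ generated by $L_\ge$ and then to $\mathbb Z^E$, because $G$ is a direct summand (proof of Lemma 2). The values on unit vectors are the weight. The second claim holds since the directed circuits of $M\setminus e$ are those of $M$ avoiding $e$. For the third, the proof of Lemma 3 shows that the monoids $L_\ge(M)$ and $L_\ge(M/e)$ are isomorphic and that the monoid determines which vectors are balanced. $\square$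

The same result holds for weights in any abelian group $\Gamma$ with a prescribed circuit value $\gamma\in\Gamma$, where $q$ is the order of $\gamma$ ($q=0$ if the order is infinite; for $\gamma=0$ the zero weight always works). A weight in $\mathbb Z_q\cong\langle\gamma\rangle$ gives one in $\Gamma$. Conversely, a weight in $\Gamma$ gives a homomorphism on $G$ with value $\gamma$ on all directed circuits. These generate $G$, so its image lies in $\langle\gamma\rangle\cong\mathbb Z_q$, and it extends to $\mathbb Z^E\to\mathbb Z_q$ since $G$ is a direct summand.

**Lemma 8.** Let $m,n\ge2$. Then $M^*(\vec K_{m,n})$ is $q$-good if and only if $m\equiv n\pmod q$.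

*Proof.* The directed circuits are the stars. For $b:X\cup Y\to\mathbb Z_q$, a weight on the edges with star sums $b$ exists if and only if $\sum_Xb=\sum_Yb$. Necessity is double counting. For sufficiency, put weight $0$ off a spanning tree. Repeatedly take a leaf $v$, give its tree edge the weight $b(v)$, subtract $b(v)$ from $b$ at its neighbor, and remove $v$. Both sums drop by $b(v)$, so equality persists, and the last vertex has $b=0$. Now take $b\equiv1$. $\square$

*The list is exact.* Let $m\not\equiv n$. By Lemma 8, $M^*(\vec K_{m,n})$ is not $q$-good. Its signed cocircuits are the signed cycles of $\vec K_{m,n}$, along which the directions alternate, so each sign occurs at least twice and no element is butterfly contractible. Thus a proper $\mathsf{GB}$-minor is a $\mathsf{GB}$-minor of the deletion of some $e=x_0y_0$. The directed circuits left are the stars at vertices other than $x_0,y_0$. Take $b=1$ off $x_0$ and $b(x_0)=n-m+1$; then $\sum_Xb=n=\sum_Yb$, and the resulting weight, restricted to $E\setminus e$, shows that the deletion is $q$-good. By Lemma 7 so are its $\mathsf{GB}$-minors. Finally, $|E|=mn$ and $\dim V=m+n-1$ are isomorphism invariants ($V$ is spanned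 by the signed circuits), and they determine $\{m,n\}$.

The "only if" part of Theorem 6 follows from Lemmas 7 and 8. For "if", a $\mathsf{GB}$-minor with fewest elements among those that are not $q$-good satisfies the hypotheses of the following statement.

**Proposition 9.** Let $M$ be regular and not $q$-good, such that all $M\setminus e$ are $q$-good and no element is butterfly contractible. Then $M\cong M^*(\vec K_{m,n})$ with $m,n\ge2$, $m\not\equiv n\pmod q$.

As before, unbalanced vectors have full support. The new difficulty is that the circuits through $e$ may fall into more than two classes. The steps carry primed numbers parallel to those of Sections 5–8.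

**Step 1′.** *The geometry of Section 5 is available.* Section 5 used evenness in three places. If $e$ lay in no directed circuit, $M\setminus e$ would have the same directed circuits and not be $q$-good. If $e$ were a loop, a weight for $M\setminus e$ together with $w(e)=1$ would serve $M$. If there were no directed circuit, $w=0$ would work, and with exactly one, weight $1$ on one of its elements and $0$ elsewhere. So $d\ge2$, and everything else in Section 5, including (G1)–(G3), holds with the same proof.

**Step 2′.** *This step defines the classes.* Let $\varphi_e:L\to\mathbb Z_q$ be induced by a weight, with $\varphi_e(C)=1$ for all $C\in\mathcal K$ with $e\notin C$. For $\lambda\in\mathbb Z_q$ let $A_e^\lambda=\{C\in\mathcal K:e\in C,\ \varphi_e(C)=\lambda\}$. The nonempty $A_e^\lambda$ are the *nodes of $e$*, and $\lambda$ is the *label* $\lambda_e(A_e^\lambda)$; distinct nodes of $e$ have distinct labels. There is at least one node, since $e$ lies in a directed circuit. There are at least two: if there were only one, with label $\lambda$, then $\varphi_e+(1-\lambda)x_e$ would be $1$ on $\mathcal K$. Adding a multiple of $x_e$ to $\varphi_e$ shifts all labels at $e$ by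 a constant and does not change the nodes.

With $u_\nu$ as before, $x_e=\sum_{\nu\in e}u_\nu$ on $\mathcal K$, where $\nu\in e$ means that $\nu$ is a node of $e$. For a decomposition $\mathcal C$ of $z$, exactly $|\mathcal C|-z_e$ members avoid $e$, so $\varphi_e(z)=|\mathcal C|-z_e+\sum_{\nu\in e}\lambda_e(\nu)u_\nu(\mathcal C)$. Hence for decompositions $\mathcal C,\mathcal D$ of the same $z$ and $\delta_\nu=u_\nu(\mathcal C)-u_\nu(\mathcal D)$,
$$\sum_{\nu\in e}\delta_\nu=0,\qquad|\mathcal C|-|\mathcal D|\equiv-\sum_{\nu\in e}\lambda_e(\nu)\delta_\nu\pmod q.\tag{7}$$

**Step 3′.** *This step compares the nodes of adjacent elements.* Let $e,f$ be adjacent. As in Step 3, $\varphi_e-\varphi_f$ vanishes on $L_{ef}$ and $(x_e,x_f)$ maps $L$ onto $\mathbb Z^2$, so $\varphi_e-\varphi_f=\epsilon x_e+\delta x_f$. Replacing $\varphi_f$ by $\varphi_f+(\epsilon+\delta)x_f$ we may assume $\varphi_e-\varphi_f=\epsilon(x_e-x_f)$. Put $\kappa=1+\epsilon$. Then $\varphi_e=\varphi_f$ on circuits containing both; circuits containing $e$ but not $f$ have $\varphi_f=1$, so $\varphi_e=\kappa$; circuits containing $f$ but not $e$ have $\varphi_e=1$, so $\varphi_f=\kappa$. Circuits of the last two kinds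 exist by (G3). Hence $A_e^\lambda=A_f^\lambda$ for $\lambda\ne\kappa$. The sets $A_e^\kappa$ and $A_f^\kappa$ are nonempty, and neither is a node of the other element, since each contains a circuit avoiding the other element.

So all elements have the same number $r\ge2$ of nodes. For adjacent $e,f$ there is a bijection $\tau_{ef}$ from the nodes of $e$ to those of $f$ that fixes the $r-1$ common nodes and sends the remaining node of $e$ to the remaining node of $f$. By the first equation of (7) for $e$ and for $f$, $\delta_{\tau_{ef}(\nu)}=\delta_\nu$ for all $\nu\in e$. Also $x_e-x_f=u_\nu-u_{\tau_{ef}(\nu)}$ on $\mathcal K$ for the exchanged node $\nu$.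

**Step 5′.** *This step uses a vertex $t$ of $\Pi$ to color the nodes and to split $\mathcal K$.* As in Step 5, $t\in L$, every $C\in\mathcal K$ occurs in a decomposition of $t$, and every $C\in\mathcal K$ meets $E_1(t)$; those arguments used only (R3) and that $t$ is a vertex. Fix $e_0\in E_1(t)$ and denote its nodes by $1,\dots,r$. Since $\sum_iu_i(\mathcal C)=t_{e_0}=1$, for each decomposition $\mathcal C$ of $t$ exactly one node $i$ of $e_0$ has $u_i(\mathcal C)=1$ and the others have value $0$. Call $i$ the type of $\mathcal C$. All types occur. For two decompositions of the same type, $\delta=0$ on the nodes of $e_0$, and, transporting by the maps $\tau$ along chains of adjacent elements, $\delta=0$ on all nodes. So $p^i_\nu:=u_\nu(\text{type }i)$ is well defined. Let $\delta^{ij}=p^i-p^j$ for $i\ne j$. On $e_0$ it is $+1$ at $i$, $-1$ at $j$ and $0$ elsewhere. Transport along a chain from $e_0$ to $f$ gives a bijection $\tau$ from the nodes of $e_0$ to those of $f$ such that $\delta^{ij}$ on $f$ is $+1$ at $\tau(i)$, $-1$ at $\tau(j)$ and $0$ elsewhere.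

*Colors.* Give $\nu=\tau(i)$ the color $i$. This depends neither on $f$ nor on the chain: if $\nu$ also received a color $i'\ne i$, then $\delta^{ii'}_\nu=1$ and $\delta^{i'i}_\nu=1$, which is impossible since $\delta^{i'i}=-\delta^{ii'}$. Let $\mathcal N_i$ be the set of nodes of color $i$. Every $f$ has exactly one node of each color, and the $\tau_{ef}$ preserve colors (extend a chain by one step). If $\nu\in\mathcal N_i$, then $\delta^{jk}_\nu=0$ for $j,k\ne i$, so $p^j_\nu=:h_\nu$ is the same for all $j\ne i$, and $p^i_\nu=h_\nu+1$. Summing the values of one type over the nodes of $e$,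
$$t_e=1+\sum_{\nu\in e}h_\nu .$$

*Splitting.* By (7) at $e_0$, the lengths of type-$i$ and type-$j$ decompositions differ by $\lambda_{e_0}(j)-\lambda_{e_0}(i)\ne0$ in $\mathbb Z_q$. So no circuit $C$ occurs in decompositions of two different types: otherwise, removing $C$ from each, $t-C$ is unbalanced, so it has full support, so $t\pm C\in\Pi$, a contradiction. Thus $\mathcal K=\bigsqcup_iK_i(t)$, where $K_i(t)$ is the set of circuits that occur in type-$i$ decompositions. For $\nu\in\mathcal N_i$, $h_\nu=0$ if and only if $\nu$ is disjoint from all $K_j(t)$, $j\ne i$, that is, $\nu\subseteq K_i(t)$. So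
$$E_1(t)=\{e:\nu\subseteq K_i(t)\text{ for each color }i\text{ and the node }\nu\in e\text{ of color }i\}.\tag{8}$$

**Step 6′.** *This step shows that the only vertex is $\mathbf 1_E$.* Suppose $\Pi$ has at least two vertices. As in Step 6 there is a bounded edge $[t,t']$, with $S=E_1(t)\cap E_1(t')$ of rank $d-1$, and every circuit meets $S$; in particular $S\ne\emptyset$. Choose the base $e_0\in S$, with the same numbering of its nodes, for both $t$ and $t'$. The two colorings coincide, since both are obtained by transport from $e_0$ with the maps $\tau_{ef}$, which do not depend on the vertex. Let $C\in K_i(t)$, $e\in S\cap C$ and $C\in\nu\in e$. By (8) for $t$, $\nu$ lies in $K_j(t)$ for its color $j$, so $j=i$. By (8) for $t'$, $C\in\nu\subseteq K_i(t')$. So $K_i(t)\subseteq K_i(t')$ for all $i$, and since both families partition $\mathcal K$, equality holds. By (8), $E_1(t)=E_1(t')=S$, but $E_1(t)$ has rank $d$, a contradiction.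

So the vertex is unique, and by the argument in Step 6, which used only (G3), it is $\mathbf 1_E$. Hence $E_1(\mathbf 1_E)=E$, and with $K_i:=K_i(\mathbf 1_E)$ every $\nu\in\mathcal N_i$ satisfies $\nu\subseteq K_i$, $p^i_\nu=1$, and $p^j_\nu=0$ for $j\ne i$. Moreover $|\mathcal N_i|\ge2$ for all $i$. Indeed, $\mathbf 1_E$ is not a directed circuit, as it has decompositions of at least two types. So a type-$i$ decomposition has at least two members. Each member $C$ lies in a node, which has color $i$ because $C\in K_i$, and no node of color $i$ contains two members, because $p^i_\nu=1$.

**Step 7′.** *This step shows $E=\mathcal N_1\times\dots\times\mathcal N_r$.* An element is determined by its nodes, since they determine $x_e$ and hence $F_e$. For nodes $\nu,\mu$ of the same color, $u_\nu-u_\mu$ is the restriction to $\mathcal K$ of a linear functional on $V$: follow a chain of adjacent elements from some $e\ni\nu$ to some $f\ni\mu$. At each step the node of that color does not change, or is exchanged, and then the difference of the two functions $u$ is a difference of two coordinates by Step 3′; add up.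

Hence for every $(\nu_1,\dots,\nu_r)\in\prod\mathcal N_i$ the function $\sum_iu_{\nu_i}$ is the restriction of a linear functional $g$: start with any $x_{e'}$ and exchange its nodes one color at a time. Then $g\ge0$ on $\sigma$, and evaluation through a type-$1$ decomposition gives $g(\mathbf 1_E)=1$. By Farkas $g=\sum c_ex_e$ with $c_e\ge0$, and $\sum c_e=g(\mathbf 1_E)=1$. For $C\in\nu_i$ we have $g(C)=1$, since the $K_j$ are disjoint, and this forces $e\in C$ whenever $c_e>0$. Fix such an $e$ and let $\nu_i(e)$ be its node of color $i$. A circuit $C\in\nu_i$ contains $e$, so it lies in a node of $e$; as $C\in K_i$, that node is $\nu_i(e)$. So $\nu_i\subseteq\nu_i(e)$. A circuit $C\in\nu_i(e)\setminus\nu_i$ lies in $K_i$, so $g(C)=0$, while $g(C)\ge c_ex_e(C)=c_e>0$, a contradiction. So $e$ has exactly the nodes $\nu_1,\dots,\nu_r$.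

**Step 8′.** *This step shows $r=2$, by producing a coefficient $-2$.* Suppose $r\ge3$. Choose distinct $\nu_i,\nu_i'\in\mathcal N_i$ for $i=1,2,3$ and fix nodes of the other colors. For $a_1,a_2,a_3\in\{1,2\}$ let $x_{a_1a_2a_3}$ be the functional of the element that uses, in color $i\le3$, the node $\nu_i$ if $a_i=1$ and $\nu_i'$ if $a_i=2$. Put $y_i=u_{\nu_i}-u_{\nu_i'}$, a linear functional on $V$ by Step 7′. Then $x_{211}=x_{111}-y_1$, $x_{121}=x_{111}-y_2$, $x_{112}=x_{111}-y_3$ and $x_{222}=x_{111}-y_1-y_2-y_3$, so
$$x_{222}=x_{211}+x_{121}+x_{112}-2x_{111}.\tag{9}$$
The functionals $x_{111},y_1,y_2,y_3$ are independent. Let $kx_{111}+\sum k_iy_i=0$. At $\mathbf 1_E$, summing over a type-$1$ decomposition, each $y_i$ gives $0$ and $x_{111}$ gives $1$, so $k=0$. On $K_i$ the other $y_j$ vanish, so $k_iy_i=0$ there, and $y_i\ne0$ on $K_i$ since $\nu_i\ne\nu_i'$ are subsets of $K_i$; so $k_i=0$. Hence $x_{111},x_{211},x_{121},x_{112}$ are independent, and (9) contradicts (R3). So $r=2$.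

**Step 9′.** *This step concludes.* With $\mathcal A=\mathcal N_1$, $\mathcal B=\mathcal N_2$, $K_A=K_1$, $K_B=K_2$ and types $1,2$ in place of A, B, we have all that Steps 8 and 9 used: $E=\mathcal A\times\mathcal B$ with both sides of size at least $2$, $x_{\alpha\beta}=u_\alpha+u_\beta$ on $\mathcal K=K_A\sqcup K_B$, distinct nodes $\alpha\subseteq K_A$ and $\beta\subseteq K_B$, and decompositions of $\mathbf 1_E$ inside $K_A$ (inside $K_B$) that meet each $\alpha$ (each $\beta$) exactly once. So these steps apply word for word up to the conclusion $M\cong M^*(\vec K_{m,n})$ with $m,n\ge2$. Since $M$ is not $q$-good, $m\not\equiv n\pmod q$ by Lemma 8. This proves Proposition 9 and Theorem 6. $\blacksquare$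

## 10. Digraphs: bidirected cycles return

**Corollary 10.** Let $q=0$ or $q\ge2$. If $M=M(D)$ for a digraph $D$, then $M$ is $q$-good if and only if no $\mathsf{GB}$-minor is isomorphic to $M(\overleftrightarrow{C_k})$ with $k\ge3$, $k\not\equiv2\pmod q$. In particular $M$ is non-even if and only if no $\mathsf{GB}$-minor is a bidirected odd cycle of length at least $3$. It has an integer weighting giving every directed circuit weight exactly $1$ if and only if no $\mathsf{GB}$-minor is a bidirected $C_k$ with $k\ge3$.

*Proof.* Minors of graphic oriented matroids are graphic. By Whitney's theorem, $M^*(K_{m,n})$ is graphic if and only if $K_{m,n}$ is planar, which for $m,n\ge2$ means $\min(m,n)=2$. So in Theorem 6 only the pairs $\{2,k\}$ with $k\not\equiv2\pmod q$ matter, and then $k\ge3$.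

It remains to see that $M^*(\vec K_{2,k})\cong M(\overleftrightarrow{C_k})$ for $k\ge3$. Let the edges from the first source to the $k$ sinks correspond to $a_1,\dots,a_k$ and those from the second source to $b_1,\dots,b_k$. The cycle space of $\overleftrightarrow{C_k}$ has dimension $2k-k+1=k+1$. It contains the vectors $a_i+b_i$, $\sum a_i$ and $\sum b_i$, and they span it: the $k$ vectors $a_i+b_i$ and $\sum a_i$ are independent. Under the correspondence, these are the vertex stars of $\vec K_{2,k}$, which span its cut space. So the two oriented matroids have the same space $V$. The last two claims are the cases $q=2$ and $q=0$. $\square$
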